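# Infinite graphs in which every automorphism fixes a vertex

Throughout, graphs are simple, loopless and undirected. Groups act on graphs by automorphisms.

## 1. Finite graphs: only one vertex

Take a graph that looks the same from every vertex, and suppose that each of its symmetries, taken one at a time, leaves some vertex in place. How large can the graph be?

**Definition.** A graph is *transitive* if its automorphism group acts transitively on its vertices. It is *rotarily transitive* if some group acts transitively on it in such a way that every element of the group fixes at least one vertex. It is *strongly rotarily transitive* if it is transitive and every automorphism of the graph fixes at least one vertex.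

So "strongly" means that the group in the definition can be taken to be the full automorphism group. A triangle is not rotarily transitive. A transitive group on its three vertices has order divisible by 3, hence contains a rotation, which fixes nothing. The same happens for all finite graphs, and the proof is a count.

**Proposition 1 (Jordan).** A finite group is never the union of the conjugates of a proper subgroup. Consequently a finite (non-empty) rotarily transitive graph has exactly one vertex.

*Proof.* Let $\Gamma$ be finite, $K\le\Gamma$ and $n=[\Gamma:K]$. The conjugate $gKg^{-1}$ depends only on the coset $gK$, so there are at most $n$ conjugates. Each has $|K|-1$ elements besides $1$. Hence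
$$\Bigl|\bigcup_{g} gKg^{-1}\Bigr|\le n(|K|-1)+1=|\Gamma|-n+1 .$$
If the union is $\Gamma$, then $n\le 1$, so $K=\Gamma$.

Now let a group act on a finite graph as in the definition. Replace the group by its image $\Gamma$ among the permutations of the vertices, which is finite. Let $K$ be the stabilizer of a vertex $o$. The stabilizer of $go$ is $gKg^{-1}$, and every vertex is some $go$. So "every element fixes a vertex" says exactly that $\Gamma=\bigcup_g gKg^{-1}$. Hence $K=\Gamma$, and by transitivity $o$ is the only vertex. $\square$

What changes for infinite graphs? The translation into groups does not: a transitive action in which every element fixes a vertex is the same as a group $G$ with a subgroup $H$ (a vertex stabilizer) such that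
$$G=\bigcup_{g\in G} gHg^{-1}. \tag{1}$$
What disappears is the count. If $H$ is finite and $G$ is infinite, nothing so far prevents (1).

Without a restriction on the graph, infinite examples are available: for every integer $k\ge 2$ there is an infinite strongly rotarily transitive connected graph with countably many vertices and diameter $k$. These examples are not locally finite.

**Definition.** A graph is *nice* if it is non-empty, connected and locally finite (every vertex has finitely many neighbors).

It is also known that there is a nice infinite *rotarily* transitive graph. The problem comes from Sébastien Martineau, "On rotarily transitive graphs", arXiv:1605.06054 (2016): *is there a nice infinite strongly rotarily transitive graph?* The answer is yes.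

**Theorem B.** There is a nice infinite strongly rotarily transitive graph. In fact, for every sufficiently large prime $p$ there is one whose automorphism group is a 2-generated infinite simple group of exponent $p$, with vertex stabilizers cyclic of order $p$.

Here *exponent $p$* means that $g^p=1$ for all $g$.

A first test: Cayley graphs never work, except for the one-vertex graph. If $\Gamma\neq1$ acts on its Cayley graph by left translations, a nontrivial translation fixes no vertex. So the square grid, regular trees of even degree, and so on, are excluded, and any example must have nontrivial vertex stabilizers in every group that acts transitively on it.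

## 2. Coset graphs, and a group covered by the conjugates of $\mathbb Z/p$

Let $G$ be a group and $H\le G$ a finite subgroup. Put $o=H\in G/H$. We describe all locally finite graphs on the vertex set $G/H$ that are invariant under left translations.

**Definition.** For $g\in G$ put $[g]=HgH\cup Hg^{-1}H$. Two distinct vertices $xH,yH$ have *color* $[x^{-1}y]$.

This is well defined, because replacing $x,y$ by $xh,yh'$ changes $x^{-1}y$ to $h^{-1}x^{-1}yh'$. It is symmetric, because $[g]=[g^{-1}]$, and $G$-invariant, because $(gx)^{-1}(gy)=x^{-1}y$. The sets $[g]$ partition $G$. For example, if $G=\mathbb Z$ and $H=0$, the color of $\{x,y\}$ is $\{\pm(x-y)\}$: the color records the distance and forgets the direction.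

For a finite $D\subset G\setminus H$ with $D=HDH=D^{-1}$, let $X_D$ be the graph on $G/H$ with $xH\sim yH$ iff $x^{-1}y\in D$. It is $G$-invariant. The neighbors of $o$ are the $dH$ with $d\in D$, so the degree is $|D|/|H|$, which is finite. If $D$ generates $G$, then $X_D$ is connected: write $g=d_1\cdots d_k$ and follow $o,\ d_1H,\ d_1d_2H,\dots,gH$.

Conversely, every locally finite $G$-invariant graph on $G/H$ is some $X_D$. Put $D=\{g: gH\sim o\}$. It is finite because $H$ is finite and $o$ has finitely many neighbors. It misses $H$ because there are no loops. It satisfies $DH=D$ by definition and $HD=D$ because $H$ fixes $o$, and $D=D^{-1}$ because $gH\sim H$ gives $H\sim g^{-1}H$.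

Now we need a group satisfying (1) with $H$ finite. This is the only external input of the talk (S. V. Ivanov; A. Yu. Ol'shanskii, *Geometry of Defining Relations in Groups*, Kluwer 1991, Theorem 41.2): *for every sufficiently large prime $p$ there is an infinite 2-generated group of exponent $p$ with exactly $p$ conjugacy classes.*

**Definition.** A group is *ICC* if it is infinite and every conjugacy class other than $\{1\}$ is infinite.

Since the class of $x$ is in bijection with $G/C_G(x)$, ICC says that $G$ is infinite and $C_G(x)$ has infinite index for all $x\neq1$. The free group $F_2$ is ICC: centralizers of nontrivial elements are cyclic, and $F_2$ has no cyclic subgroup of finite index. The infinite dihedral group is not ICC: a translation $t$ is conjugate only to $t^{\pm1}$.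

**Lemma 2.** Let $G$ be a group as in the external input, let $a\in G\setminus\{1\}$, and let $H=\langle a\rangle$. Then $|H|=p$, $G=\bigcup_g gHg^{-1}$, $G$ is ICC, and $G$ is simple.

*Proof.* Since $a^p=1\ne a$ and $p$ is prime, $|H|=p$.

Let $x\neq 1$. We show that $1,x,\dots,x^{p-1}$ are pairwise non-conjugate. As there are exactly $p$ classes, these powers then represent all of them. A nontrivial power of $x$ is not conjugate to $1$. Suppose $gx^ig^{-1}=x^j$ with $i,j\not\equiv0\pmod p$. Raising to the power $i'$, where $ii'\equiv1\pmod p$, gives $gxg^{-1}=x^m$ with $m\equiv ji'$. Iterating $p$ times, $g^pxg^{-p}=x^{m^p}$. Since $g^p=1$, we get $x=x^{m^p}$, and $x$ has order $p$, so $m^p\equiv1$. By Fermat $m^p\equiv m$, so $m\equiv 1$ and $i\equiv j\pmod p$.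

With $x=a$: every element of $G$ is conjugate to a power of $a$, which is (1).

ICC: if some $x\ne1$ had a finite class, then so would every $x^i$, because $C_G(x)\subseteq C_G(x^i)$. So $G$ would be a union of $p$ finite classes, hence finite, a contradiction.

Simple: a normal subgroup containing some $x\neq1$ contains all its powers, so it meets, and therefore contains, every class. $\square$

For such $G$ and $H$, any finite $D=HDH=D^{-1}\subset G\setminus H$ that generates $G$ already gives a nice infinite *rotarily* transitive graph $X_D$: the element $ghg^{-1}$ fixes $gH$. Such a $D$ exists: take a finite generating set $Z$ and some $g\in G\setminus H$, and let $D$ be the union of the sets $[z]$ for $z\in Z\setminus H$ together with all $[gh]$, $h\in H$. Then $D$ misses $H$, and it generates $G$ because $g^{-1}\cdot gh=h$.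

This first approach stops exactly at the word "strongly". Condition (1) controls the elements of $G$, but $X_D$ may have automorphisms outside $G$, about which we know nothing. Such automorphisms can be plentiful. For $G=F_2=\langle a,b\rangle$, $H=1$, $D=\{a^{\pm1},b^{\pm1}\}$, the graph $X_D$ is the 4-regular tree, which has an automorphism fixing the vertex $1$ and exchanging the branches at $a$ and at $b$. No nontrivial translation fixes a vertex, so this is not in $G$. Sometimes no choice of $D$ helps: for $G=\mathbb Z$, $H=0$, the map $x\mapsto -x$ is an automorphism of every $X_D$, because $D=-D$. So we need a theorem that removes the extra automorphisms, and it must exclude groups like $\mathbb Z$. The ICC condition suffices.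

**Theorem A.** Let $G$ be a finitely generated ICC group and $H\le G$ a finite subgroup. There is a connected locally finite graph $X$ with vertex set $G/H$ such that $G$, acting by left translations, acts faithfully and $\mathrm{Aut}(X)=G$. Moreover, given any locally finite $G$-invariant graph $Y$ on $G/H$, one can choose $X$ with $E(Y)\subseteq E(X)$.

*Theorem A implies Theorem B.* Take $p$ large, $G$ from the external input, and $H=\langle a\rangle$ as in Lemma 2. Theorem A gives a nice graph $X$ on $G/H$ with $\mathrm{Aut}(X)=G$. It is infinite, since $G$ is infinite and $H$ finite, and it is transitive. By (1), any automorphism lies in some $gHg^{-1}$, so it fixes the vertex $gH$. The group $G$ is 2-generated, infinite, simple, of exponent $p$, and the stabilizers $gHg^{-1}$ are cyclic of order $p$. $\square$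

The rest of the proof is Theorem A (Sections 3 to 6). Faithfulness is immediate: the kernel of the action on $G/H$ is $\bigcap_g gHg^{-1}$, a finite normal subgroup. Its elements have finite conjugacy classes, so it is trivial by ICC. From now on we regard $G$ as a group of permutations of $G/H$.

The work splits in two. First we find finitely many colors such that *every* permutation of $G/H$ preserving these colors lies in $G$. Then we build a graph, without colors, whose automorphisms are forced to preserve them. Both parts require choosing elements of $G$ that avoid finitely many equations, so we first need to know which equations can be avoided.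

## 3. Equations that an ICC group lets us avoid

Let $G$ be an ICC group and $I=\{g\in G:g^2=1\}$. The equations that will occur are $gcg^{-1}=d$ and $gcg=d$. The solutions of the first form a coset of a centralizer. The second is a disguised square equation, and the set $I$ enters through it.

**Definition.** A subset of $G$ is *small* if it lies in a finite union of cosets of infinite-index subgroups. It is *negligible* if it lies in the union of a small set and finitely many translates $fI$.

Left and right cosets give the same notion, since $Kg=g(g^{-1}Kg)$. So translates, inverses and finite unions of small sets are small. The same holds for negligible sets, because $c^{-1}Ic=I$ gives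
$$Ic=c(c^{-1}Ic)=cI,\qquad (fI)^{-1}=If^{-1}=f^{-1}I .$$
Finite sets are small: since $G$ is infinite, points are cosets of the infinite-index subgroup $1$.

The set $I$ needs care. In the infinite dihedral group, with a reflection $\rho$, every reflection lies in $I$ and every translation lies in $\rho I$, so the whole group is $I\cup\rho I$. In an ICC group this cannot happen.

**Lemma 3.** $G$ is not small (B. H. Neumann). Moreover, $G$ is not negligible.

*Proof.* Suppose $G$ is a union of finitely many left cosets of distinct infinite-index subgroups $K_1,\dots,K_n$, with $n\ge1$ minimal. If $n=1$, then $K_1$ has finite index, a contradiction. Let $n>1$. As $K_n$ has infinitely many cosets, some coset $gK_n$ is not listed. It is disjoint from the listed cosets of $K_n$, so it is covered by the listed cosets of $K_1,\dots,K_{n-1}$. Translating on the left, every coset of $K_n$ is covered by finitely many cosets of $K_1,\dots,K_{n-1}$. Apply this to the listed cosets of $K_n$: now $G$ is covered by finitely many cosets of $K_1,\dots,K_{n-1}$, contradicting the minimality of $n$.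

Now suppose $G=L\cup f_1I\cup\dots\cup f_nI$ with $L$ small. Choose $s\notin\{f_1,\dots,f_n\}$. We claim that each $sI\cap f_iI$ is small. Let $x$ be in it, and put $y=f_i^{-1}x\in I$ and $w=s^{-1}f_i\neq1$. Then $wy=s^{-1}x\in I$. From $wywy=1$ and $y^{-1}=y$ we get $ywy^{-1}=w^{-1}$. The set of all $y$ with $ywy^{-1}=w^{-1}$ is empty or a coset of $C_G(w)$, which has infinite index by ICC. So $x=f_iy$ lies in a fixed coset of an infinite-index subgroup, and the claim holds. Hence
$$sI\subseteq L\cup\bigcup_i (sI\cap f_iI)$$
is small. Then its translates $f_iI$ are all small, so $G$ is small, which was just excluded. $\square$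

**Lemma 4.** For $c,d\in G$ the following sets are negligible:

* (a) $\{g:gcg^{-1}=d\}$ and $\{g:g^{-1}cg=d\}$, when $c\neq1$;
* (b) $\{g:gcg=d\}$ and $\{g:g^{-1}cg^{-1}=d\}$, for all $c,d$.

*Proof.* (a) Each set is empty or a coset (left, respectively right) of $C_G(c)$, which has infinite index.

(b) The equation $gcg=d$ is equivalent to $(gc)^2=dc=:e$. If $e\ne1$, then $gc$ commutes with its square $e$, so $g\in C_G(e)c^{-1}$, a coset of an infinite-index subgroup. If $e=1$, then $gc\in I$, so $g\in Ic^{-1}=c^{-1}I$. Taking inverses, the second set equals $\{g: gc^{-1}g=d^{-1}\}$, which is of the form just treated. $\square$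

From now on "type (a)" and "type (b)" refer to Lemma 4. By Lemma 3, *we can always choose $g\in G$ outside finitely many sets of type (a), of type (b), and finite sets, and outside translates and inverses of such sets.* The one equation to watch is type (a) with $c=1$, where the solution set may be all of $G$.

## 4. A compass element $r$

Let $G,H$ be as in Theorem A. To see what is needed, take $H=1$ for a moment, with a finite symmetric generating set $S$. Let $\varphi$ be a permutation of $G$ fixing $1$ and preserving the colors $[s]=\{s,s^{-1}\}$. Then $\varphi(s)\in\{s,s^{-1}\}$, and the colors $[s]$ alone do not decide which. For example, the automorphism $a\mapsto a^{-1}$, $b\mapsto b$ of $F_2$ preserves $[a]$ and $[b]$.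

So bring in one more element $r$ as a compass, and also preserve the colors $[r]$ and $[r^{-1}s]$. If $\varphi$ fixes $r$ too, then $\varphi(s)=s'$ satisfies $r^{-1}s'\in\{r^{-1}s,\,s^{-1}r\}$. The first option says $s'=s$. The second is an equation in $r$ that we can avoid. But $\varphi$ might send $r$ to $r^{-1}$, and this must also be made impossible by avoiding equations.

For general $H$, colors only determine things up to $H$ on both sides. The element $r$ can be moved to $hr$, and a condition on $S$ will be needed to remove this freedom.

**Step 1 (choice of $S$).** This step finds generators on which $H$ has no overlap with its conjugates. We claim there is a finite $S\subset G\setminus H$ with $S=HSH=S^{-1}$, $\langle S\rangle=G$ and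
$$H\cap sHs^{-1}=1\quad\text{for all } s\in S. \tag{S}$$
Let $N_0$ be the set of all $g$ that lie in $H$ or satisfy $ghg^{-1}=k$ for some $h\in H\setminus\{1\}$, $k\in H$. It is negligible: a finite set and finitely many sets of type (a). An element $g\notin N_0$ satisfies $g\notin H$ and $H\cap gHg^{-1}=1$. The elements of a given generating set may be bad, so we write each one as a product of two good ones. Let $Z$ be a finite generating set. For each $z\in Z$ choose
$$q_z\notin N_0\cup zN_0^{-1}.$$
Then $q_z\notin N_0$. Also $q_z^{-1}z\notin N_0$, because $q_z^{-1}z\in N_0$ means $z^{-1}q_z\in N_0^{-1}$, that is, $q_z\in zN_0^{-1}$.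

Let $S$ be the union of the sets $[q_z]$ and $[q_z^{-1}z]$ for $z\in Z$. It is finite, symmetric and $H$-bi-invariant, and $z=q_z\cdot q_z^{-1}z$ shows that it generates $G$. The complement of $H$ is invariant under $g\mapsto hgh'$ $(h,h'\in H)$ and $g\mapsto g^{-1}$. So is the property in (S), because
$$H\cap hgHg^{-1}h^{-1}=h(H\cap gHg^{-1})h^{-1},\qquad H\cap g^{-1}Hg=g^{-1}(gHg^{-1}\cap H)g .$$
Hence both properties pass from the chosen elements to all of $S$.

**Step 2 (choice of $r$).** This step finds the compass. Choose $r\in G\setminus(H\cup S)$ such that

* (R1) for all $s,s''\in S$: $rs''\notin Hr^{-1}sH\cup Hs^{-1}rH$;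
* (R2) for all $s,s'\in S$: $r^{-1}s'\notin Hs^{-1}rH$;
* (R3) for all $s,s'\in S$, $k\in H\setminus\{1\}$, $l\in H$: $rk^{-1}r^{-1}\ne sls'^{-1}$.

To see that this is possible, we check that only finitely many equations of types (a) and (b) for $r$ are excluded. Here $k,l\in H$.

* $rs''=kr^{-1}sl$. Multiplying by $r^{-1}$ on the left gives $s''=r^{-1}kr^{-1}sl$, that is, $r^{-1}kr^{-1}=s''l^{-1}s^{-1}$: type (b).
* $rs''=ks^{-1}rl$. Likewise $r^{-1}(ks^{-1})r=s''l^{-1}$. Here $ks^{-1}\neq1$ because $s\notin H$: type (a).
* $r^{-1}s'=ks^{-1}rl$. This gives $r^{-1}(s'l^{-1})r^{-1}=ks^{-1}$: type (b).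
* $rk^{-1}r^{-1}=sls'^{-1}$ with $k\neq1$: type (a).

The set $H\cup S$ is finite, so by Lemma 3 such an $r$ exists. Since $r\notin S=SH$, we have $r^{-1}s\notin H$ for all $s\in S$. Thus $[r]$, $[s]$ and $[r^{-1}s]$ really are colors of pairs of distinct vertices.

As an example, let $G=F_2$, $H=1$, $S=\{a^{\pm1},b^{\pm1}\}$ and $r=ab$. Condition (S) is trivial and (R3) is empty. The relevant elements are
$$\{rs''\}=\{aba,\ aba^{-1},\ ab^2,\ a\},\qquad \{s^{-1}r\}=\{a^2b,\ b,\ bab,\ b^{-1}ab\},$$
$$\{r^{-1}s\}=\{b^{-1}a^{-2},\ b^{-1},\ b^{-1}a^{-1}b,\ b^{-1}a^{-1}b^{-1}\}.$$
These three sets are pairwise disjoint, which is (R1) and (R2). So $ab$ is a compass for $F_2$.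

## 5. Permutations preserving $[r]$, $[s]$, $[r^{-1}s]$

**Definition.** A permutation $\varphi$ of $G/H$ *preserves the color* $[g]$ if for all vertices $u,v$, the pair $\{u,v\}$ has color $[g]$ iff $\{\varphi(u),\varphi(v)\}$ has.

Let $\mathcal A$ be the set of permutations of $G/H$ preserving $[r]$ and all $[s]$, $[r^{-1}s]$ for $s\in S$. It is a group and it contains $G$.

**Proposition 5.** $\mathcal A=G$.

**Step 3 (the compass cannot be reversed).** Claim: *if $\varphi\in\mathcal A$ fixes $o$, then $\varphi(rH)=hrH$ for some $h\in H$.*

The pair $\{o,\varphi(rH)\}$ has color $[r]$, so $\varphi(rH)$ is $hrH$ or $hr^{-1}H$ with $h\in H$. Suppose $\varphi(rH)=hr^{-1}H$. Take any $s\in S$. As $[s]$ is preserved, $\varphi(sH)=s'H$ with $s'\in[s]\subseteq S$. The pair $\{rH,sH\}$ has color $[r^{-1}s]$, and so does its image $\{hr^{-1}H,s'H\}$, so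
$$rh^{-1}s'\in[r^{-1}s]=Hr^{-1}sH\cup Hs^{-1}rH .$$
But $s''=h^{-1}s'$ belongs to $S$, so this contradicts (R1).

**Step 4 (the compass fixes the neighbors).** Claim: *if $\varphi\in\mathcal A$ fixes $o$ and $rH$, then it fixes $sH$ for every $s\in S$.*

Again $\varphi(sH)=s'H$ with $s'\in[s]\subseteq S$. The pair $\{rH,s'H\}$ is the image of $\{rH,sH\}$, so $r^{-1}s'\in[r^{-1}s]$. By (R2), $r^{-1}s'\notin Hs^{-1}rH$, so $r^{-1}s'=kr^{-1}sl$ with $k,l\in H$. Rearranging, $rk^{-1}r^{-1}=sls'^{-1}$. By (R3), $k=1$. Then $s'=sl$ and $s'H=sH$.

**Step 5 (the compass can be carried along).** Claim: *if $\varphi\in\mathcal A$ fixes $o$ and $rH$, then $\varphi=\mathrm{id}$.*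

By Step 4, $\varphi$ fixes the vertices $sH$. To continue from $sH$ we must know that $\varphi$ also fixes the compass there, $srH$. Let $P(g)$ be the statement "$\varphi$ fixes $gH$ and $grH$". $P(1)$ holds. We show that $P(g)$ implies $P(gs)$ for $s\in S$.

Assume $P(g)$. Then $\psi=g^{-1}\varphi g\in\mathcal A$ fixes $o$ and $rH$, so by Step 4 it fixes $sH$. Put $\chi=s^{-1}\psi s\in\mathcal A$. It fixes $o$, because $\psi$ fixes $sH$. It fixes $s^{-1}H$, because $\psi$ fixes $o$. By Step 3, $\chi(rH)=hrH$ for some $h\in H$, and we must show $h=1$.

The permutation $h^{-1}\chi\in\mathcal A$ fixes $o$ and $rH$. By Step 4, applied to $s^{-1}\in S$, it fixes $s^{-1}H$. As $\chi$ also fixes $s^{-1}H$, we get $h^{-1}s^{-1}H=s^{-1}H$, so $h\in H\cap s^{-1}Hs$. This intersection is $1$ by (S) for $s^{-1}$. So $h=1$, and $\chi=(gs)^{-1}\varphi(gs)$ fixes $o$ and $rH$, which is $P(gs)$.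

Since $S=S^{-1}$ generates $G$, every $g\in G$ is a product of elements of $S$, so $P(g)$ holds for all $g$. Thus $\varphi$ fixes every vertex.

**Step 6 (conclusion).** Let $\varphi\in\mathcal A$. By transitivity some $g\in G$ makes $g\varphi$ fix $o$. By Step 3, $g\varphi(rH)=hrH$ with $h\in H$, so $h^{-1}g\varphi$ fixes $o$ and $rH$. By Step 5 it is the identity, and $\varphi=g^{-1}h\in G$. This proves Proposition 5. $\square$

When $H=1$, Step 3 directly gives $\chi(r)=r$, and Step 5 needs no (S). The generality of $H$ costs exactly conditions (S) and (R3).

## 6. Writing the colors as numbers of triangles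

It remains to find a graph $X=X_D$ whose automorphisms preserve finitely many prescribed colors. The graph with $D=[r]\cup S\cup\bigcup_s[r^{-1}s]$ has the right edges, but passing to the graph forgets the colors: all its edges are alike. We need a quantity attached to an edge that every automorphism respects, and we take the number of triangles on the edge.

To put a triangle on every edge of color $[b]$, pick $q\in G$ and make $[q]$ and $[q^{-1}b]$ edge colors. Then $qH$ is joined to $o$ and to $bH$, and by $G$-invariance every edge of color $[b]$ gets such an apex. The danger is that the new edges create unintended triangles, on old edges of other colors or in large numbers on the new edges. A suitable $q$ avoids this.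

**Step 7 (parameters).** This step fixes disjoint ranges for the triangle counts. Let $B\subset G\setminus H$ be finite with $B=HBH=B^{-1}$, containing $[r]$, $S$ and all $[r^{-1}s]$, and also $D_Y$ if a graph $Y=X_{D_Y}$ is prescribed. Let $[b_1],\dots,[b_m]$ be the distinct colors contained in $B$, and put $\beta=|B|/|H|$. Choose integers
$$N_1>8|H|,\qquad N_{i+1}>\beta+4|H|N_i . \tag{2}$$
We aim for at least $N_i$ and at most $\beta+4|H|N_i$ triangles on edges of color $[b_i]$, and at most $8|H|$ on all other edges.

**Step 8 (adding apexes one at a time).** Let $b^{(1)},\dots,b^{(n)}$ be a list in which each $b_i$ occurs exactly $N_i$ times. Put $D_0=B$. For $k=1,\dots,n$ write $b=b^{(k)}$, choose $q=q_k\in G$, and put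
$$E_k=[q]\cup[q^{-1}b],\qquad D_k=D_{k-1}\cup E_k,$$
so that

* (G0) $E_k\cap(H\cup D_{k-1})=\emptyset$;
* (G1) $E_k\cap D_{k-1}D_{k-1}=\emptyset$;
* (G2) $E_kE_k\cap D_{k-1}\subseteq[b]$.

Condition (G1) forbids a triangle with one new and two old edges. Condition (G2) says that two new edges and one old edge form a triangle only if the old edge has color $[b]$. All $E_k$ and $D_k$ are finite, symmetric and $H$-bi-invariant.

We check that only a negligible set of $q$ is excluded; Lemma 3 then supplies $q_k$.

*(G0) and (G1).* Let $Y_0=H\cup D_{k-1}\cup D_{k-1}D_{k-1}$. It is finite, symmetric and $H$-bi-invariant, so it is disjoint from $E_k$ as soon as $q\notin Y_0$ and $q^{-1}b\notin Y_0$. By symmetry, $q^{-1}b\in Y_0$ iff $b^{-1}q\in Y_0$ iff $q\in bY_0$. So we exclude the finite set $Y_0\cup bY_0$.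

*(G2).* The set $E_k$ is the union of the double cosets of $q,\ b^{-1}q,\ q^{-1},\ q^{-1}b$. So each of its elements has the form $huh'$ with $h,h'\in H$ and $u=\alpha q$ or $u=q^{-1}\alpha^{-1}$, where $\alpha\in\{1,b^{-1}\}$. Suppose $ee'=d\in D_{k-1}$ with $e,e'\in E_k$. Moving the outer factors from $H$ to the other side, we get
$$uhv=d'$$
with $u,v$ of this form, $h\in H$ and $d'\in HdH\subseteq D_{k-1}$. There are finitely many possibilities for $\alpha,\gamma\in\{1,b^{-1}\}$, $h$ and $d'$, and four shapes:

* $u=\alpha q$, $v=\gamma q$: the equation is $q(h\gamma)q=\alpha^{-1}d'$. Avoid it: type (b).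
* $u=q^{-1}\alpha^{-1}$, $v=q^{-1}\gamma^{-1}$: the equation is $q^{-1}(\alpha^{-1}h)q^{-1}=d'\gamma$. Avoid it: type (b).
* $u=q^{-1}\alpha^{-1}$, $v=\gamma q$: the equation is $q^{-1}(\alpha^{-1}h\gamma)q=d'$. If $\alpha^{-1}h\gamma\neq1$, avoid it: type (a). If $\alpha^{-1}h\gamma=1$, then $d'=1\in H$, which is impossible because $D_{k-1}\cap H=\emptyset$.
* $u=\alpha q$, $v=q^{-1}\gamma^{-1}$: the equation is $qhq^{-1}=\alpha^{-1}d'\gamma$. If $h\neq1$, avoid it: type (a). If $h=1$, it cannot be avoided, and it says $d'=\alpha\gamma^{-1}\in\{1,b,b^{-1}\}$. Again $d'\ne1$, so $d'\in\{b,b^{-1}\}$ and $d\in Hd'H\subseteq[b]$. This is what (G2) allows.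

The unavoidable case is the triangle that we wanted. This completes the choice. Let $D=D_n$ and $X=X_D$.

**Step 9 (shape of the triangles).** This step turns (G0)–(G2) into statements about $X$. The graph $X$ is $G$-invariant, locally finite, infinite, connected because $D\supseteq S$, and contains $E(Y)$ because $D\supseteq D_Y$. By (G0), the sets $B,E_1,\dots,E_n$ partition $D$. Say that an edge $\{xH,yH\}$ has *index* $0$ if $x^{-1}y\in B$, and index $k$ if $x^{-1}y\in E_k$. A vertex has $\beta$ neighbors along edges of index $0$. For $k\ge1$ it has
$$|E_k|/|H|\le 4|H|$$
neighbors along edges of index $k$, as $E_k$ is a union of at most four double cosets of size at most $|H|^2$. Consider a triangle $xH,yH,zH$ with maximal index $l\geq1$.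

* It cannot have exactly one edge of index $l$. If that edge is $\{xH,zH\}$, then $x^{-1}z=(x^{-1}y)(y^{-1}z)\in D_{l-1}D_{l-1}$, against (G1).
* If exactly two edges have index $l$, the third has color $[b^{(l)}]$, and so index $0$. If the third is $\{xH,zH\}$, then $x^{-1}z\in E_lE_l\cap D_{l-1}\subseteq[b^{(l)}]\subseteq B$ by (G2).

**Step 10 (counting).** For an edge $e=\{x,y\}$ of $X$ (now $x,y$ are vertices) let $\tau(e)$ be the number of common neighbors of $x$ and $y$.

*(i) If $e$ has index $k\ge1$, then $\tau(e)\le8|H|$.* Let $z$ be a common neighbor and $l\ge k$ the maximal index in the triangle. If $l>k$, then $e$ does not have index $l$, so by Step 9 exactly the other two edges have index $l$ and $e$ has index $0$, a contradiction. So $l=k$, and at least two edges have index $k$: one of $xz$, $yz$ has index $k$. There are at most $4|H|+4|H|$ such $z$.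

*(ii) If $e$ has color $[b_i]$, then $N_i\le\tau(e)\le\beta+4|H|N_i$.*

Upper bound: at most $\beta$ common neighbors $z$ give a triangle of maximal index $0$, since then $xz$ has index $0$. Otherwise the maximal index is some $l\ge1$. As $e$ has index $0$, both $xz$ and $yz$ have index $l$, and Step 9 gives $[b^{(l)}]=[b_i]$, that is, $b^{(l)}=b_i$. There are $N_i$ such $l$, and for each there are at most $4|H|$ vertices $z$ with $xz$ of index $l$.

Lower bound: every edge of color $[b_i]$ is a $G$-translate of $\{o,b_iH\}$. Indeed, naming its ends in the right order, it is $\{gH,g'H\}$ with $g^{-1}g'=hb_ih'$, and $(gh)^{-1}$ takes it to $\{o,b_iH\}$. For each of the $N_i$ indices $k$ with $b^{(k)}=b_i$, the vertex $q_kH$ is joined to $o$, since $q_k\in D$, and to $b_iH$, since $q_k^{-1}b_i\in D$. These vertices are distinct: if $q_kH=q_{k'}H$, then $q_k\in E_{k'}$ because $E_{k'}H=E_{k'}$, and disjointness of the sets $E_k$ gives $k=k'$.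

**Step 11 (end of the proof of Theorem A).** By (2), the intervals $[0,8|H|]$ and $[N_i,\beta+4|H|N_i]$, $1\le i\le m$, are pairwise disjoint. So an edge of $X$ has color $[b_i]$ iff its $\tau$ lies in the $i$-th interval. As $\tau$ is invariant under $\mathrm{Aut}(X)$, every automorphism (and its inverse) takes edges of color $[b_i]$ to edges of color $[b_i]$, and all pairs of color $[b_i]$ are edges. So every automorphism preserves every $[b_i]$, in particular $[r]$, $[s]$ and $[r^{-1}s]$ for $s\in S$. With Proposition 5,
$$\mathrm{Aut}(X)\subseteq\mathcal A=G\subseteq\mathrm{Aut}(X). \qquad\blacksquare$$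

Theorem A is proved, and with it Theorem B.

## 7. Which groups occur, when stabilizers are finite

We had $G$ ICC as a property of the special group from the external input. It turns out to follow from the covering condition, and this gives a classification.

**Theorem C.** Let $G$ be a group and $H\le G$ a finite subgroup. The following are equivalent.

1. There is a nice infinite strongly rotarily transitive graph $X$ and an isomorphism $\mathrm{Aut}(X)\cong G$ carrying some vertex stabilizer to $H$.
2. $G$ is infinite and finitely generated, $\bigcap_g gHg^{-1}=1$, and $G=\bigcup_{g\in G}gHg^{-1}$.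

Moreover, a nice graph with transitive automorphism group has finite stabilizers if and only if its automorphism group is countable.

So Theorem C describes exactly the groups $\mathrm{Aut}(X)$, with their stabilizers, for nice infinite strongly rotarily transitive graphs $X$ with countable automorphism group.

**Step 12 (from the graph to the group: 1 implies 2).** Identify $G=\mathrm{Aut}(X)$ and $H=G_o$. $G$ is infinite because it is transitive on an infinite set. The subgroup $\bigcap_g gHg^{-1}$ fixes every vertex, so it is trivial. Every automorphism fixes a vertex, which is the covering (1).

For finite generation let $A=\{g:go=o\text{ or }go\sim o\}$. For each of the finitely many vertices $v$ that are equal or adjacent to $o$, the $g$ with $go=v$ form a coset of the finite group $H$. So $A$ is finite. The orbit $\langle A\rangle o$ is closed under taking neighbors: if $x=go$ with $g\in\langle A\rangle$ and $y\sim x$, then $g^{-1}y\sim o$, so by transitivity of $G$ we can write $g^{-1}y=ao$ with $a\in A$, and $y=gao\in\langle A\rangle o$. As $X$ is connected, $\langle A\rangle$ is transitive on vertices. It contains $H\subseteq A$, so $G=\langle A\rangle H=\langle A\rangle$.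

**Step 13 (from the group to the graph: 2 implies 1).** It suffices to show that $G$ is ICC. Theorem A then gives a nice graph $X$ on $G/H$ with $\mathrm{Aut}(X)=G$ and $G_o=H$. It is infinite and transitive, and (1) makes every automorphism fix a vertex.

By (1), every conjugacy class meets $H$, so $G$ has at most $|H|$ classes. Let $N$ be the set of elements with finite conjugacy class. It is closed under products, since a conjugate of $xy$ is a conjugate of $x$ times a conjugate of $y$. It is also closed under inverses and conjugation, so it is a normal subgroup. It is a finite union of finite classes, hence finite. We must show $N=1$.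

Let $C=C_G(N)$. It is the kernel of the conjugation action $G\to\mathrm{Aut}(N)$, so it is normal of finite index. By (1), the finite group $G/C$ is the union of the conjugates of $HC/C$. By Proposition 1, $HC/C=G/C$, so $G=HC$. Now $H\cap N$ is normalized by $H$, because $N$ is normal, and centralized by $C$. So it is normal in $HC=G$.

Let $x\in N$. By (1), $x\in gHg^{-1}$ for some $g$. Then $g^{-1}xg\in H\cap N$, and since $H\cap N$ is normal, $x\in H\cap N$. Thus $N\le H$. Being normal, $N$ lies in every conjugate of $H$, so $N\le\bigcap_g gHg^{-1}=1$. Hence $G$ is ICC.

So the finite case with which we started returns: Jordan's count, applied to the finite quotient $G/C$, is what produces ICC.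

**Step 14 (countability).** This step proves the last statement of the theorem. Let $X$ be nice and transitive. Being connected and locally finite, $X$ has countably many vertices. The vertices correspond to the cosets of a stabilizer $K=\mathrm{Aut}(X)_o$. So if $K$ is finite, $\mathrm{Aut}(X)$ is countable.

Conversely, let $\mathrm{Aut}(X)$ be countable. Then $K$ is countable. The group $K$ preserves each sphere $S_n$ of radius $n$ about $o$, which is finite, so $K$ is a subset of the product $\prod_n\mathrm{Sym}(S_n)$ of finite discrete sets, which is compact and Hausdorff. It is closed there: membership in $K$ means that for each pair $u,v$, the images of $u,v$ are adjacent iff $u,v$ are, and each such condition involves finitely many coordinates. So $K$ is a compact Hausdorff space, and non-empty. It is the countable union of its points, which are closed. By the Baire category theorem, some point is open. Left translations by elements of $K$ are homeomorphisms of $K$, so all points are open. A compact discrete space is finite, so $K$ is finite. $\blacksquare$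

## 8. Adding edges to a given graph, and unbounded degrees

Three consequences follow directly.

**Remark 1.** Suppose a group $G$ acts faithfully and transitively, with finite stabilizers, on a nice infinite graph $Y$ so that each element fixes a vertex, and let $H$ be a vertex stabilizer. Then $(G,H)$ satisfies condition 2 of Theorem C. Step 12 used only these properties of the action: the intersection of the conjugates of $H$ is trivial by faithfulness, and the rest is word for word the same. So $G$ is ICC by Step 13. Identify the vertices of $Y$ with $G/H$ and apply Theorem A to $Y$. One can thus add finitely many orbits of edges to $Y$ and obtain a nice strongly rotarily transitive graph $X$ on the same vertex set, with $\mathrm{Aut}(X)=G$. The identity map is bi-Lipschitz between the two graph metrics. Indeed $d_X\le d_Y$ because $E(Y)\subseteq E(X)$. Since $X$ has finitely many $G$-orbits of edges and $Y$ is connected and $G$-invariant, there is a constant $L$ such that the ends of every edge of $X$ are at $Y$-distance at most $L$, so $d_Y\le L\,d_X$.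

**Remark 2.** Each pair $(G,H)$ in Theorem C yields infinitely many pairwise non-isomorphic graphs: the $N_i$ can be taken arbitrarily large, and the degree is at least $\tau(e)\ge N_i$ for an edge $e$ of color $[b_i]$, so the degrees of the resulting graphs are unbounded.

**Remark 3.** For $H=1$, Theorem A says that every finitely generated ICC group has a locally finite Cayley graph whose only automorphisms are the translations. For $F_2$ one may run Sections 5 and 6 with $S=\{a^{\pm1},b^{\pm1}\}$ and the compass $r=ab$ found in Section 4.
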